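\title{Stillman bounds are not polynomial in the number of generators}

\begin{abstract}
We disprove the conjecture, posed by Ananyan and Hochster, that the projective dimension of an ideal generated by $n$ forms of degree at most $d$ in a polynomial ring is at most $C_dn^d$, with $C_d$ depending only on $d$. Over every field we construct $2M$ forms of degree at most $3$ for which the quotient ring has projective dimension $2^{M+1}-2$, so the conjecture fails for every $d\ge 3$. An induction on the degree gives $kM$ forms of degree $d$ with projective dimension at least $k\uparrow^{d-2}M$ in Knuth's arrow notation. It follows that, already for six generators, the optimal bound is not bounded above by any primitive recursive function of $d$. The case $d=2$ is not decided here. All proofs exhibit an explicit monomial in the socle of the quotient ring.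
\end{abstract}

\section{Introduction}

Let $K$ be a field and let $R=K[x_1,\dots,x_N]$ be a polynomial ring with the standard grading. A \emph{form} is a homogeneous polynomial. If $I$ is a proper ideal generated by forms, the \emph{projective dimension} $\operatorname{pd}_R(R/I)$ is the length $p$ of the minimal graded free resolution
\[
0\to F_p\to\dots\to F_2\to F_1\to R\to R/I\to 0 .
\]
Here $F_1$ records the generators of $I$, $F_2$ the relations among them, $F_3$ the relations among the relations, and $p$ counts the steps until the process stops. (The ideal $I=R$ gives the zero module and is ignored throughout.) Hilbert's syzygy theorem says that $p\le N$. Stillman's conjecture, proved by Ananyan and Hochster in all characteristics, says that $p$ can also be bounded without reference to $N$: if $I$ is generated by $n$ forms of degree at most $d$, then $\operatorname{pd}_R(R/I)$ is bounded by a number that depends only on $n$ and $d$, and not on $K$ or $N$. We call a function $B(n,d)$ with this property a \emph{Stillman bound}, and we write $\beta(n,d)$ for the optimal one: the maximum of $\operatorname{pd}_R(R/I)$ over all fields $K$, all $N$, and all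 ideals $I$ generated by $n$ forms of degree at most $d$. It is nondecreasing in $n$, since generators may be repeated. This paper is about how fast $\beta$ grows.

The simplest cases suggest slow growth. If $d=1$, a linear change of coordinates turns $I$ into $(x_1,\dots,x_r)$ with $r\le n$, which is resolved by the Koszul complex of length $r$; so $\beta(n,1)=n$. If the generators are monomials, they involve at most $nd$ variables; a resolution over the polynomial ring in these variables stays exact when the remaining variables are adjoined, so the syzygy theorem gives $p\le nd$. Larger values require forms that involve many variables. McCullough constructed ideals $I_{m,r,d}$ of height $m$, minimally generated by $m+r$ forms of degree $d$, with projective dimension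
\begin{equation}\label{eq:McC}
m+r\binom{m+d-2}{d-1}.
\end{equation}
For $r=m$ these have $2m$ generators and projective dimension at least $m^d/(d-1)!$, so a Stillman bound that is polynomial in $n$ for fixed $d$ must have degree at least $d$. For $d=1$ the degree $d$ suffices. It is natural to guess that it always does, and this is the conjecture posed in \cite{AH}.

\begin{quote}
\textbf{Conjecture.} For each $d\ge1$ there is a constant $C_d>0$ such that, for every field $K$, every polynomial ring $R$ over $K$ in any number of variables, every $n\ge1$, and every ideal $I\subseteq R$ generated by $n$ forms of degree at most $d$, one has $\operatorname{pd}_R(R/I)\le C_dn^d$.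
\end{quote}

We show that the Conjecture is false: already for cubics the growth in $n$ is at least exponential. From now on $K$ is an arbitrary field.

\begin{theorem}\label{thm:cubics}
For all $k\ge2$ and $M\ge1$ there is an ideal $I$, generated by $kM$ forms of degree at most $3$ in a polynomial ring $R$ over $K$, with
\[
\operatorname{pd}_R(R/I)=k+k^2+\dots+k^M .
\]
Hence for no $d\ge3$ does a constant $C_d$ as in the Conjecture exist, over any field; moreover, for $d\ge 3$ no bound polynomial in $n$ exists.
\end{theorem}

Each further degree allows the construction to be iterated once more. To state the outcome, define Knuth's arrows for $k\ge1$, $e\ge0$, $M\ge1$ by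
\[
k\uparrow^0M=kM,\qquad k\uparrow^e1=k,\qquad k\uparrow^e(M+1)=k\uparrow^{e-1}\bigl(k\uparrow^eM\bigr)\quad(e\ge1).
\]
Each operation iterates the previous one. For $e=1$ the recursion multiplies by $k$, so $k\uparrow^1M=k^M$; for $e=2$ it reads $k\uparrow^2(M+1)=k^{\,k\uparrow^2M}$, so $k\uparrow^2M$ is a tower of $M$ copies of $k$.

\begin{theorem}\label{thm:arrows}
For all $d\ge2$, $k\ge1$ and $M\ge1$ there is an ideal $I$, generated by $kM$ forms, all of degree exactly $d$, in a polynomial ring $R$ over $K$, with $\operatorname{pd}_R(R/I)\ge k\uparrow^{d-2}M$.
\end{theorem}

\begin{corollary}\label{cor:growth}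
\leavevmode
\begin{enumerate}
\item[(1)] $\beta(n,d)\ge 2\uparrow^{d-2}\lfloor n/2\rfloor$ for $n\ge2$ and $d\ge2$. For $d=3$ the right side is $2^{\lfloor n/2\rfloor}$, and for $d=4$ it is a tower of $2$'s of height $\lfloor n/2\rfloor$.
\item[(2)] The function $d\mapsto\beta(6,d)$ is not bounded above by any primitive recursive function. In particular, no primitive recursive function of $(n,d)$ is a Stillman bound.
\end{enumerate}
\end{corollary}

Thus the bound of the Conjecture holds for $d=1$, with $C_1=1$, and fails for every $d\ge3$. The case $d=2$ is not decided here; Remark~\ref{rem:quadrics} explains why the method does not reach it.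

Section~\ref{sec:socle} reduces the problem to finding a monomial in the socle of $R/I$ and isolates the one device that the paper uses: a single generator $\sum_u u\,p_u$ can do the work of all the forms $p_u$. Section~\ref{sec:cubics} iterates this device in degree $3$, Section~\ref{sec:config} adds an induction on the degree, and Section~\ref{sec:ackermann} compares the resulting bound with the Ackermann--P\'eter function.

\section{Socle monomials and selectors}\label{sec:socle}

Let $V$ be a finite set of variables, $R=K[V]$, and let $\mathfrak m$ be the ideal generated by $V$. The \emph{depth} of a nonzero finitely generated graded $R$-module $Q$ is the largest length of a $Q$-regular sequence in $\mathfrak m$, that is, of a sequence $a_1,\dots,a_s\in\mathfrak m$ in which each $a_i$ is a nonzerodivisor on $Q/(a_1,\dots,a_{i-1})Q$. The graded Auslander--Buchsbaum formula states that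
\[
\operatorname{pd}_R Q+\operatorname{depth}Q=|V| .
\]
The \emph{socle} of $Q$ is the set of elements annihilated by $\mathfrak m$. If it is nonzero, every element of $\mathfrak m$ is a zerodivisor on $Q$, so the depth is $0$ and $\operatorname{pd}_RQ=|V|$, the largest value that the syzygy theorem permits. We therefore look for ideals with few generators, in many variables, such that $R/I$ has nonzero socle. We must produce $h$ with $h\notin I$ and $\mathfrak mh\subseteq I$. Membership in $I$ can be shown by a computation; non-membership needs a certificate, and the simplest one is to take for $h$ a monomial and to enclose $I$ in a monomial ideal that misses $h$.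

\begin{lemma}\label{lem:socle}
Let $b_v\ge0$ be integers for $v\in V$, let $h=\prod_{v\in V}v^{b_v}$, and let $I\subseteq R=K[V]$ be an ideal generated by forms such that
\begin{enumerate}
\item[(a)] $I\subseteq(v^{b_v+1}:v\in V)$,
\item[(b)] $hv\in I$ for all $v\in V$.
\end{enumerate}
Then $\operatorname{pd}_R(R/I)=|V|$.
\end{lemma}

\begin{proof}
A monomial lies in an ideal generated by monomials only if one of these generators divides it. No $v^{b_v+1}$ divides $h$, so $h\notin I$ by (a). By (b), the nonzero class of $h$ lies in the socle of $R/I$. Hence $R/I$ has depth $0$, and the Auslander--Buchsbaum formula applies.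
\end{proof}

The ideal $(v^{b_v+1}:v\in V)$ satisfies (a) and (b), at the cost of one generator per variable. The task is to achieve (b) with far fewer generators, all inside this ideal. The first saving appears with three generators.

\begin{example}\label{ex:small}
In $K[x_1,x_2,y_1,y_2]$ let $I=(x_1^2,\,x_2^2,\,F)$ with $F=x_1y_1^2+x_2y_2^2$, and let $h=x_1x_2y_1y_2$. Every term of every generator is divisible by the square of a variable, so (a) holds with all $b_v=1$. From
\[
x_2F=x_1x_2\,y_1^2+x_2^2\,y_2^2,\qquad x_1F=x_1^2\,y_1^2+x_1x_2\,y_2^2
\]
we get $x_1x_2y_1^2\in I$ and $x_1x_2y_2^2\in I$. Now $hx_i$ is divisible by $x_i^2$ and $hy_i$ is divisible by $x_1x_2y_i^2$, so (b) holds. Three generators give projective dimension $4$.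
\end{example}

Two features of this example drive everything that follows. First, the single form $F$ replaces the two generators $y_1^2$ and $y_2^2$. We recover them only after multiplication by $x_1x_2$, but this costs nothing, because $x_1x_2$ divides $h$. Second, after multiplication by $x_1x_2$ the variables $y_i$ behave as the $x_i$ did: their squares vanish modulo $I$. So the step can be repeated. If we adjoin variables $z_1,z_2$ and the generator $F'=y_1z_1^2+y_2z_2^2$, then
\[
x_1x_2y_2\,F'=x_1x_2y_1y_2\,z_1^2+x_1x_2y_2^2\,z_2^2 ,
\]
the last term is already in the ideal, and hence so is $x_1x_2y_1y_2z_1^2$; multiplying $F'$ by $x_1x_2y_1$ gives the same for $z_2$. The following lemma states what was used at each step.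

\begin{lemma}[Selection]\label{lem:select}
Let $I\subseteq K[V]$ be an ideal, $g$ a monomial, and $L\subseteq V$ a set of variables dividing $g$ such that
\begin{equation}\label{eq:selector}
\frac gu\,u'\in I\qquad\text{for all } u\ne u' \text{ in } L .
\end{equation}
If $p_u\in K[V]$ for $u\in L$ and $\sum_{u\in L}u\,p_u\in I$, then $g\,p_u\in I$ for every $u\in L$.
\end{lemma}

\begin{proof}
Fix $u\in L$ and multiply the sum by the monomial $g/u$:
\[
\frac gu\sum_{u'\in L}u'p_{u'}=g\,p_u+\sum_{u'\in L,\ u'\ne u}\Bigl(\frac gu\,u'\Bigr)p_{u'} .
\]
The left side lies in $I$, and so does each term with $u'\ne u$, by \eqref{eq:selector}.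
\end{proof}

When \eqref{eq:selector} holds we call $L$ a set of \emph{selectors} for $g$ modulo $I$. With $\ell$ selectors, one generator of degree $d$ carries $\ell$ forms of degree $d-1$.

\section{Cubics: proof of Theorem~\ref{thm:cubics}}\label{sec:cubics}

In the chain $x\to y\to z$ above, each new cubic brings two new variables, and the number of selectors stays equal to two. To make the number of selectors grow, each one must have several successors. These cannot be placed in the same form: from a term $u(y^2+y'^2)$ Lemma~\ref{lem:select} returns only the sum $y^2+y'^2$. So we spend $k$ forms at each stage, one for each successor. The number of selectors is then multiplied by $k$ while the number of generators increases by $k$.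

Let $w$ run over the words of length $|w|=1,\dots,M$ in the alphabet $\{1,\dots,k\}$, let $wj$ denote $w$ followed by the letter $j$, and let $R$ be the polynomial ring over $K$ in variables $x_w$. There are $k^t$ words of length $t$, so the number of variables is $N=k+k^2+\dots+k^M$. Let $I$ be generated by
\[
x_1^2,\dots,x_k^2,\qquad f_{t,j}=\sum_{|w|=t}x_w\,x_{wj}^2\qquad(1\le t\le M-1,\ 1\le j\le k).
\]
These are $k+k(M-1)=kM$ forms of degree at most $3$. For $k=2$ and $M=3$, for instance, there are $14$ variables and the six generators are $x_1^2$, $x_2^2$ and, for $j=1,2$,
\[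
f_{1,j}=x_1x_{1j}^2+x_2x_{2j}^2,\qquad
f_{2,j}=x_{11}x_{11j}^2+x_{12}x_{12j}^2+x_{21}x_{21j}^2+x_{22}x_{22j}^2 .
\]
Put $h_0=1$ and $h_t=\prod_{|w|\le t}x_w$ for $1\le t\le M$. We claim that
\begin{equation}\label{eq:claim}
h_{t-1}\,x_w^2\in I\qquad\text{whenever } |w|=t,\quad 1\le t\le M .
\end{equation}
For $t=1$ this says $x_i^2\in I$. Suppose \eqref{eq:claim} holds for some $t\le M-1$. Then the variables $x_w$ with $|w|=t$ are selectors for $h_t$ modulo $I$: they divide $h_t$, and if $w\ne w'$ both have length $t$, then $h_t/x_w$ still contains the factor $h_{t-1}x_{w'}$, so $(h_t/x_w)x_{w'}$ is divisible by $h_{t-1}x_{w'}^2\in I$. Lemma~\ref{lem:select}, applied to $f_{t,j}\in I$, gives $h_tx_{wj}^2\in I$ for all $|w|=t$ and all $j$. Every word of length $t+1$ has the form $wj$, so \eqref{eq:claim} holds for $t+1$.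

Now apply Lemma~\ref{lem:socle} with all exponents equal to $1$, so that $h=h_M$ is the product of all variables. Condition (a) holds because every term of every generator is divisible by the square of a variable. For (b), let $|w|=t$; then $hx_w$ is divisible by $h_{t-1}x_w^2$, which lies in $I$ by \eqref{eq:claim}. Hence $\operatorname{pd}_R(R/I)=N$.

For the last assertions take $k=2$. The ideal has $n=2M$ generators of degree at most $3$, hence of degree at most $d$ for any $d\ge3$, and its projective dimension is $2^{M+1}-2$. If $P$ is any polynomial, for example $P(n)=Cn^d$, then $2^{M+1}-2>P(2M)$ for large $M$. The field $K$ was arbitrary. This proves Theorem~\ref{thm:cubics}. \qed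

\begin{remark}[Why degree three]\label{rem:quadrics}
One stage of the construction is available for quadrics. Let
\[
I=\Bigl(x_1^2,\dots,x_m^2,\ \sum_{i=1}^m x_iy_{i1},\ \dots,\ \sum_{i=1}^m x_iy_{ir}\Bigr),\qquad h=x_1\cdots x_m .
\]
The $x_i$ are selectors for $h$, since $(h/x_i)x_{i'}$ is divisible by $x_{i'}^2$ for $i\neq i'$, so $hy_{ij}\in I$ by Lemma~\ref{lem:select}. Lemma~\ref{lem:socle}, with exponent $1$ for the $x_i$ and $0$ for the $y_{ij}$, gives projective dimension $m+mr$, the value of \eqref{eq:McC} for $d=2$. But the $y_{ij}$ do not divide $h$, so they cannot serve as selectors at a second stage. A selector needs exponent $b\ge1$, and a term $uy$ with $u\ne y$ and $b_u,b_y\ge1$ violates condition (a) of Lemma~\ref{lem:socle}. The term $uy^2$ does not, which is why the iteration begins in degree $3$.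
\end{remark}

\section{Higher degree: proof of Theorem~\ref{thm:arrows}}\label{sec:config}

In Section~\ref{sec:cubics}, a stage with $\ell$ selectors spent $k$ cubics to carry $k\ell$ quadrics, namely the squares of $k\ell$ new variables, and obtained $k\ell$ new selectors. In degree $d$ the same $k$ generators carry $k\ell$ forms of degree $d-1$, and these need not be powers of variables. They can be the generators of an ideal that was itself built by the construction in degree $d-1$ and has far more than $k\ell$ selectors. To run this double induction we record what each stage needs from the previous one and hands on to the next.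

\begin{definition}\label{def:config}
Let $d\ge2$ and $n,\ell\ge1$. A \emph{$(d;n,\ell)$-configuration} over $K$ consists of a finite set $V$ of variables, integers $b_v\ge1$ for $v\in V$, a subset $L\subseteq V$ with $|L|=\ell$, and nonzero forms $q_1,\dots,q_n\in K[V]$ of degree exactly $d$ such that, with $J=(q_1,\dots,q_n)$ and $h_V=\prod_{v\in V}v^{b_v}$,
\begin{enumerate}
\item[(C1)] $q_i\in(v^{b_v+1}:v\in V)$ for all $i$;
\item[(C2)] $h_Vv\in J$ for all $v\in V$;
\item[(C3)] $(h_V/u)\,u'\in J$ for all $u\ne u'$ in $L$.
\end{enumerate}
\end{definition}

Conditions (C1) and (C2) are the hypotheses of Lemma~\ref{lem:socle}, so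
\begin{equation}\label{eq:pdconfig}
\operatorname{pd}_{K[V]}\bigl(K[V]/J\bigr)=|V|\ge\ell .
\end{equation}
Condition (C3) says that $L$ is a set of selectors for $h_V$ modulo $J$. It has to be imposed separately, and the subset $L$ has to be recorded, because (C1) and (C2) do not make every variable a selector. In Example~\ref{ex:small}, the set $\{y_1,y_2\}$ is a set of selectors for $h$, but $(h/x_1)y_1=x_2y_1^2y_2$ is not in $I$: setting $x_1=0$ sends $I$ to $(x_2^2,\,x_2y_2^2)$, which does not contain this monomial. The definition starts at $d=2$ because a nonzero linear form cannot satisfy (C1) when all $b_v\ge1$.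

Pure powers start the induction.

\begin{lemma}\label{lem:powers}
For $d\ge2$ and $n\ge1$, the forms $x_1^d,\dots,x_n^d$, with $V=L=\{x_1,\dots,x_n\}$ and all $b_v=d-1$, are a $(d;n,n)$-configuration.
\end{lemma}

\begin{proof}
The forms are the generators $v^{b_v+1}$ themselves, which gives (C1). The monomials $h_Vx_i$ and $(h_V/x_j)x_i$ with $j\ne i$ contain $x_i$ to the power $(d-1)+1=d$, which gives (C2) and (C3).
\end{proof}

The inductive step grafts a configuration of degree $d-1$ onto the selectors of a configuration of degree $d$. It costs $k$ generators, and the result inherits the selectors of the grafted configuration.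

\begin{lemma}[Grafting]\label{lem:graft}
Let $d\ge3$ and $k\ge1$. If a $(d;n,\ell)$-configuration and a $(d-1;k\ell,\ell')$-configuration exist over $K$, then a $(d;n+k,\ell')$-configuration exists over $K$.
\end{lemma}

\begin{proof}
Let the first configuration be given by $V$, $(b_v)$, $L$ and $q_1,\dots,q_n$. Take the second on a set $W$ of variables disjoint from $V$, with exponents $b_w$ and distinguished subset $L'$, and index its $k\ell$ forms as $p_{u,j}$ with $u\in L$ and $1\le j\le k$. Let $J'\subseteq K[W]$ be the ideal they generate. Put
\[
F_j=\sum_{u\in L}u\,p_{u,j}\quad(1\le j\le k),\qquad I=(q_1,\dots,q_n,F_1,\dots,F_k)\subseteq K[V\sqcup W].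
\]
Each $F_j$ is a form of degree $d$, and it is nonzero because the coefficient of $u$ in $F_j$, viewed as a polynomial in $V$ over $K[W]$, is $p_{u,j}\ne0$. We show that these $n+k$ forms, the exponents $b_v$ and $b_w$, and the subset $L'$ are a configuration on $V\sqcup W$. Its monomial is $h=h_Vh_W$.

By (C3) for the first configuration, $L$ is a set of selectors for $h_V$ modulo $I$; the variables in $L$ divide $h_V$ because $b_v\ge1$. Lemma~\ref{lem:select}, applied to $F_j\in I$, gives $h_Vp_{u,j}\in I$ for all $u$ and $j$, that is,
\begin{equation}\label{eq:transfer}
h_V\,J'\subseteq I .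
\end{equation}
So every membership in $J'$ becomes a membership in $I$ after multiplication by $h_V$.

(C1) We have $q_i\in(v^{b_v+1}:v\in V)$ by (C1) for the first configuration. By (C1) for the second, each $p_{u,j}$ lies in the ideal generated by the $w^{b_w+1}$, $w\in W$, and hence so does $F_j$.

(C2) For $v\in V$ we have $hv=h_W(h_Vv)\in I$ by (C2) for the first configuration. For $w\in W$ we have $h_Ww\in J'$ by (C2) for the second, so $hw=h_V(h_Ww)\in I$ by \eqref{eq:transfer}.

(C3) For $w\ne w'$ in $L'$ we have $(h_W/w)w'\in J'$ by (C3) for the second configuration, so $(h/w)w'=h_V(h_W/w)w'\in I$ by \eqref{eq:transfer}.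
\end{proof}

Suppose that in degree $d-1$ a supply of $k\ell$ forms yields $\varphi(\ell)$ selectors. Lemma~\ref{lem:graft} says that in degree $d$ each batch of $k$ new generators replaces the number $\ell$ of selectors by $\varphi(\ell)$. So the count in degree $d$ is obtained by iterating the count in degree $d-1$, which is the recursion that defines Knuth's arrows.

\begin{proposition}\label{prop:config}
For all $d\ge2$, $k\ge1$ and $M\ge1$ there is a $(d;\,kM,\ k\uparrow^{d-2}M)$-configuration over $K$.
\end{proposition}

\begin{proof}
Fix $k$. We prove the statement for all $M$ by induction on $d$ and, for fixed $d$, by induction on $M$. For $d=2$, use Lemma~\ref{lem:powers} with $n=kM=k\uparrow^0M$. For $d\ge3$ and $M=1$, use Lemma~\ref{lem:powers} with $n=k=k\uparrow^{d-2}1$. For $d\ge3$ and the step from $M$ to $M+1$, put $\ell=k\uparrow^{d-2}M$. By induction on $M$ there is a $(d;kM,\ell)$-configuration. By induction on $d$, applied with $\ell$ in place of $M$, there is a $(d-1;\,k\ell,\ k\uparrow^{d-3}\ell)$-configuration. Lemma~\ref{lem:graft} gives a $(d;\,kM+k,\ k\uparrow^{d-3}\ell)$-configuration, and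
\[
k\uparrow^{d-3}\ell=k\uparrow^{d-3}\bigl(k\uparrow^{d-2}M\bigr)=k\uparrow^{d-2}(M+1). \qedhere
\]
\end{proof}

Theorem~\ref{thm:arrows} follows from Proposition~\ref{prop:config} and \eqref{eq:pdconfig}. \qed

\begin{example}
For $d=3$ each grafted configuration consists of the squares of $k\ell$ new variables, and the construction returns the ideal of Section~\ref{sec:cubics} with $x_i^3$ in place of $x_i^2$. For $k=2$ this $(3;2\ell,2^\ell)$-configuration has $2+4+\dots+2^\ell=2^{\ell+1}-2$ variables. Now let $d=4$ and $k=2$. We start from $x_1^4,x_2^4$, with $2$ variables and $\ell=2$. Two more quartics carry $4$ cubics in $6$ new variables, and $\ell$ becomes $4$. Two more carry $8$ cubics in $30$ new variables, and $\ell$ becomes $16$. Two more carry $32$ cubics in $2^{17}-2$ new variables, and $\ell$ becomes $2^{16}$. By \eqref{eq:pdconfig}, the six quartics give projective dimension $2+6+30=38$, and the eight quartics give $38+2^{17}-2$.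
\end{example}

\section{Comparison with the Ackermann--P\'eter function}\label{sec:ackermann}

\begin{proof}[Proof of Corollary~\ref{cor:growth}(1)]
Theorem~\ref{thm:arrows} with $k=2$ and $M=\lfloor n/2\rfloor\ge1$ gives $\beta(2M,d)\ge2\uparrow^{d-2}M$, and $\beta(n,d)\ge\beta(2M,d)$ because $\beta$ is nondecreasing in $n$.
\end{proof}

For part (2) we fix the number of generators and let the degree, and with it the number of arrows, grow. We first note that
\begin{equation}\label{eq:two}
2\uparrow^e2=4\qquad\text{for all } e\ge0,
\end{equation}
since $2\uparrow^02=4$ and $2\uparrow^e2=2\uparrow^{e-1}(2\uparrow^e1)=2\uparrow^{e-1}2$ for $e\ge1$. So for $n\le5$ the bound in part (1) is at most $4$ for every $d$, and $n=6$, where $M=3$, is the first case in which it can grow with $d$.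

Let $\mathbb N=\{0,1,2,\dots\}$. The \emph{primitive recursive} functions form the smallest class of functions $\mathbb N^r\to\mathbb N$, $r\ge 0$, that contains the constant $0$, the successor function $y\mapsto y+1$ and the coordinate projections, and is closed under composition and under primitive recursion: if $f$ and $f'$ are in the class, so is the function $G$ defined by $G(\mathbf x,0)=f(\mathbf x)$ and $G(\mathbf x,y+1)=f'(\mathbf x,y,G(\mathbf x,y))$. Constants and $m\mapsto2m$ are primitive recursive. The \emph{Ackermann--P\'eter function} $A\colon\mathbb N^2\to\mathbb N$ is defined by the double recursion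
\[
A(0,y)=y+1,\qquad A(x+1,0)=A(x,1),\qquad A(x+1,y+1)=A\bigl(x,A(x+1,y)\bigr).
\]
We use the following classical theorem (Ackermann 1928, P\'eter 1935): $A$ is strictly increasing in each argument, and for every primitive recursive $g\colon\mathbb N\to\mathbb N$ there is $c$ such that $g(y)<A(c,y)$ for all $y$.

Two facts connect this theorem with $\beta(6,d)$. The first identifies $A$ with the arrows and shows that $\beta(6,d)$ exceeds $A(d,0)$. The theorem, however, bounds $g(y)$ by $A(c,y)$, and a contradiction arises on the diagonal $y=c$. The second fact moves the diagonal value $A(c,c)$ to the column $y=0$.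

\begin{lemma}\label{lem:ackermann}
\leavevmode
\begin{enumerate}
\item[(a)] $A(m,y)=2\uparrow^{m-2}(y+3)-3$ for all $m\ge2$ and $y\ge0$.
\item[(b)] $A(x,y+1)\le A(x+1,y)$ for all $x,y\ge0$. Consequently $A(m,m)\le A(2m,0)$ for all $m\ge 0$.
\end{enumerate}
\end{lemma}

\begin{proof}
From $A(1,0)=A(0,1)=2$ and $A(1,y+1)=A(1,y)+1$ we get $A(1,y)=y+2$. From $A(2,0)=A(1,1)=3$ and $A(2,y+1)=A(2,y)+2$ we get $A(2,y)=2y+3$.

(a) We use induction on $m$ and, for fixed $m$, on $y$. For $m=2$ the right side is $2(y+3)-3=2y+3$. Let $m\ge3$. By the formula for $m-1$ and by \eqref{eq:two},
\[
A(m,0)=A(m-1,1)=2\uparrow^{m-3}4-3=2\uparrow^{m-3}\bigl(2\uparrow^{m-2}2\bigr)-3=2\uparrow^{m-2}3-3 .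
\]
For $y\ge1$, induction on $y$ gives $A(m,y-1)+3=2\uparrow^{m-2}(y+2)$, so
\[
A(m,y)=A\bigl(m-1,A(m,y-1)\bigr)=2\uparrow^{m-3}\bigl(2\uparrow^{m-2}(y+2)\bigr)-3=2\uparrow^{m-2}(y+3)-3 .
\]

(b) For $y=0$ the two sides are equal by definition. For $y\ge1$, monotonicity in the first argument gives $A(x+1,y-1)\ge A(1,y-1)=y+1$, and monotonicity in the second gives $A(x+1,y)=A(x,A(x+1,y-1))\ge A(x,y+1)$. Applying the inequality $m$ times yields $A(m,m)\le A(m+1,m-1)\le\dots\le A(2m,0)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:growth}(2)]
By part (1) with $n=6$ and Lemma~\ref{lem:ackermann}(a) with $y=0$,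
\[
\beta(6,d)\ge2\uparrow^{d-2}3=A(d,0)+3\qquad(d\ge2).
\]
Suppose that $g$ is primitive recursive and $\beta(6,d)\le g(d)$ for all $d\ge1$. The function $m\mapsto g(2m)$ is primitive recursive, so there is $c$ with $g(2y)<A(c,y)$ for all $y$. Since $A$ is increasing in its first argument, we may take $c\ge1$, so that $2c\ge2$. Then Lemma~\ref{lem:ackermann}(b) gives
\[
A(c,c)\le A(2c,0)<\beta(6,2c)\le g(2c)<A(c,c),
\]
a contradiction. If a primitive recursive function $B(n,d)$ were a Stillman bound, then $g(d)=B(6,d)$ would be primitive recursive and would bound $\beta(6,d)$ from above, which we have just excluded.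
\end{proof}

\begin{thebibliography}{1}

\bibitem{AH}
Tigran Ananyan and Melvin Hochster,
\emph{Strength conditions, small subalgebras, and Stillman bounds in degree $\leq 4$},
arXiv:1810.00413 (2018).

\end{thebibliography}
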